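# Kodaira fibrations of signature four

## Two theorems on the signatures of Kodaira fibred surfaces

**Theorem 1.** Let $Q$ be any compact Riemann surface of genus $2$. There is a connected smooth projective surface $S$ with a finite map $S\to Q\times Q$ of degree $8$, branched exactly over the diagonal, such that both projections $f_1,f_2:S\to Q$ are Kodaira fibrations with base genus $2$ and fibre genus $11$, and
$$K_S^2=92,\qquad e(S)=40,\qquad \chi(\mathcal O_S)=11,\qquad \sigma(S)=4 .$$

**Theorem 2.** For every $n\ge 1$ there is a surface $S_n$ with $\sigma(S_n)=4n$ carrying two Kodaira fibrations: one with base genus $n+1$ and fibre genus $11$, the other with base genus $2$ and fibre genus $10n+1$. Hence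
$$\{\sigma(S): S \text{ a Kodaira fibred surface}\}=\{4,8,12,16,\dots\}.$$

These theorems answer a question in Francesco Polizzi, Pietro Sabatino, "Finite quotients of surface braid groups and double Kodaira fibrations", arXiv:2106.01743 (2021): is there a Kodaira fibred surface $S$ with $\sigma(S)\le 12$? Yes: $S_1,S_2,S_3$ have signatures $4,8,12$, and $4$ is the smallest value possible.

## Families of curves that really vary, and the number that detects it

**Definition.** A *Kodaira fibration* is a smooth, connected holomorphic fibration $f:S\to B$ from a compact complex surface to a compact complex curve which is not *isotrivial*: its fibres are not all biholomorphic to each other. "Smooth" means that $f$ is a submersion, "connected" that the fibres are connected. The total space $S$ is then called a *Kodaira fibred surface*.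

The product $F\times B\to B$ is smooth and connected, but isotrivial. A less trivial example that is still isotrivial: let a finite group $G$ act on $F$ and freely on $B'$; then $(F\times B')/G\to B'/G$ is a smooth fibration with all fibres isomorphic to $F$. In a Kodaira fibration no fibre degenerates, and yet the complex structure of the fibre moves. Two facts that we may quote: the base genus of a Kodaira fibration is at least $2$ and the fibre genus at least $3$; and $S$ is minimal of general type, hence algebraic.

The *signature* $\sigma(S)$ is the signature of the intersection form on $H^2(S;\mathbb R)$. For a smooth projective surface, with $e$ the topological Euler number,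
$$\sigma(S)=\tfrac13\bigl(K_S^2-2e(S)\bigr),\qquad \chi(\mathcal O_S)=\tfrac1{12}\bigl(K_S^2+e(S)\bigr). \tag{1}$$
The first formula is the signature theorem, the second is Noether's formula. Both $K^2$ and $e$ are multiplied by $m$ under an étale cover of degree $m$ (étale means: finite unramified covering), so $\sigma$ is too.

For a product of curves, $K^2=8(g-1)(b-1)$ and $e=4(g-1)(b-1)$, so $\sigma(F\times B)=0$. Hence nonzero signature rules out isotriviality:

**Lemma 3.** Let $f:S\to B$ be a smooth connected fibration of a smooth projective surface over a compact curve, with fibre genus at least $2$. If $\sigma(S)\neq0$, then $f$ is not isotrivial.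

*Proof.* Suppose all fibres are isomorphic to $F$. By the Fischer–Grauert theorem $f$ is locally trivial. Two local trivialisations over a connected open set differ by a map $(x,t)\mapsto(g_t(x),t)$ with $g_t\in\operatorname{Aut}(F)$ depending continuously on $t$. Since $F$ has genus at least $2$, $\operatorname{Aut}(F)$ is finite, so $g_t$ is constant. Hence $f$ is given by a monodromy homomorphism $\rho:\pi_1(B)\to\operatorname{Aut}(F)$. Let $B'\to B$ be the cover belonging to $\ker\rho$; its degree $m$ is finite. The pullback $S\times_BB'$ has trivial monodromy, so it is $F\times B'$, and it is an étale cover of $S$ of degree $m$. Therefore $m\,\sigma(S)=\sigma(F\times B')=0$, a contradiction. $\square$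

What restricts $\sigma$ from the other side? A Kodaira fibred surface is a real surface bundle over a real surface, so Meyer's theorem gives $4\mid\sigma(S)$; we shall also see that $\sigma(S)>0$. So the candidates below $16$ are exactly $4,8,12$. The value $16$ is known to occur. (If $K_S$ is $2$-divisible in $\operatorname{Pic}(S)$, Rokhlin's theorem forces $16\mid\sigma(S)$; so the canonical class of the surface in Theorem 1 cannot be $2$-divisible.)

## Three tools: covers, the class of the diagonal, square roots of divisors

From now on cohomology has $\mathbb F_2$-coefficients unless we say otherwise, so signs play no role.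

**Covers kill classes.** Let $u_1,\dots,u_r\in H^1(M)=\operatorname{Hom}(\pi_1(M),\mathbb F_2)$ be linearly independent. Then $(u_1,\dots,u_r):\pi_1(M)\to\mathbb F_2^r$ is onto: otherwise a nonzero linear form would vanish on its image, and this is a linear relation among the $u_i$. The kernel defines a connected étale Galois cover $p:X\to M$ of degree $2^r$. Since $u_i$ vanishes on $p_*\pi_1(X)$, we have $p^*u_i=0$.

**The genus $2$ curve.** Fix an integral symplectic basis $x_1,y_1,x_2,y_2$ of $H_1(Q;\mathbb Z)$ and let $a_1,b_1,a_2,b_2\in H^1(Q)$ be the mod $2$ reductions of the dual basis ($a_i$ dual to $x_i$, $b_i$ to $y_i$). Then $a_ib_i=\omega$, the generator of $H^2(Q)$, for $i=1,2$; all other products of two basis elements vanish, including squares (integrally $\alpha^2=-\alpha^2$, and $H^2(Q;\mathbb Z)$ has no torsion). As an example, let $\alpha:Q_1\to Q$ be the double cover given by $a_1$. Then $\alpha^*a_1=0$, so $\alpha^*\omega=\alpha^*(a_1b_1)=0$, in agreement with $\deg\alpha=2$.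

**The diagonal.** On $Q\times Q$ write $a_i,b_i,\omega$ for classes pulled back from the first factor and $a_i',b_i',\omega'$ for classes pulled back from the second. Then
$$[\Delta]=\omega+\omega'+a_1b_1'+b_1a_1'+a_2b_2'+b_2a_2'. \tag{2}$$
To see this, note that $[\Delta]$ is determined by its products with classes $\xi\in H^2(Q\times Q)$, and $\int[\Delta]\,\xi=\int_\Delta\xi$. For $\xi=\omega$ or $\omega'$ this is $1$. For $\xi=ef'$ with basis elements $e,f\in\{a_1,b_1,a_2,b_2\}$ it is $\int_Qef$, which is $1$ exactly when $\{e,f\}=\{a_i,b_i\}$ for some $i$. The right side of (2) has the same products: for instance, $a_1b_1'$ pairs to $1$ only with $b_1a_1'$ among the $ef'$.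

**Double covers.** Let $D$ be a smooth reduced divisor on a smooth projective surface $X$, and suppose $\mathcal L^2\cong\mathcal O_X(D)$ for a line bundle $\mathcal L$. Inside the total space of $\mathcal L$ the equation $w^2=s$, with $s$ the section of $\mathcal L^2$ that cuts out $D$, defines a double cover $\pi:S\to X$ branched along $D$. It is smooth because $D$ is, it is projective because it is finite over $X$, and
$$K_S=\pi^*(K_X+\mathcal L),\qquad e(S)=2e(X)-e(D). \tag{3}$$
If $X$ is connected and $D\ne\emptyset$, then $S$ is connected: $X\setminus D$ is connected, and a small loop around $D$ exchanges the two sheets.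

When does $\mathcal L$ exist? It is enough that $[D]=0$ in $H^2(X;\mathbb F_2)$:

**Lemma 4.** Let $X$ be a smooth projective surface and $D$ a divisor with $[D]=0\in H^2(X;\mathbb F_2)$. Then there is a line bundle $\mathcal L$ with $\mathcal L^2\cong\mathcal O_X(D)$. The converse also holds.

*Proof.* The class $[D]$ is the reduction of $c_1(\mathcal O(D))$. By exactness of $H^2(X;\mathbb Z)\xrightarrow{2}H^2(X;\mathbb Z)\to H^2(X;\mathbb F_2)$ we have $c_1(\mathcal O(D))=2y$ for some $y\in H^2(X;\mathbb Z)$. The exponential sequence gives an exact sequence $\operatorname{Pic}X\xrightarrow{c_1}H^2(X;\mathbb Z)\to H^2(X,\mathcal O_X)$. The image of $y$ in the complex vector space $H^2(X,\mathcal O_X)$ is zero, because twice it is the image of a Chern class, hence zero. So $y=c_1(M)$ for a line bundle $M$. Now $\mathcal O(D)\otimes M^{-2}$ has $c_1=0$, so it lies in $\operatorname{Pic}^0(X)$. This group is a quotient of the vector space $H^1(X,\mathcal O_X)$, hence divisible, so $\mathcal O(D)\otimes M^{-2}\cong N^2$. Put $\mathcal L=M\otimes N$. Conversely, $\mathcal L^2\cong\mathcal O(D)$ gives $c_1(\mathcal O(D))=2c_1(\mathcal L)$, which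 is $0$ mod $2$. $\square$

## Double covers along the diagonal: the signature is the degree

The plan is to branch a cover of $Q\times Q$ along the diagonal. Each slice $\{q\}\times Q$ meets $\Delta$ in the point $q$. When $q$ moves, the branch point moves, and we hope that the fibre changes with it.

The simplest case is to take a double cover of $Q\times Q$ along $\Delta$ itself. It does not exist: a slice would give a double cover of $Q$ branched in exactly one point, and the number of branch points of a double cover is even. In terms of Lemma 4, $\Delta\cdot(\{q\}\times Q)=1$ is odd.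

So we first pass to a connected étale cover $p:X\to Q\times Q$ of some degree $d$, put $D=p^{-1}(\Delta)$, and ask that $\mathcal O_X(D)$ have a square root. Since $p$ is étale, $D=p^*\Delta$ is smooth and reduced, and étale of degree $d$ over $\Delta$.

**Lemma 5.** If $\mathcal L^2\cong\mathcal O_X(D)$ and $\pi:S\to X$ is the resulting double cover, then
$$K_S^2=23d,\qquad e(S)=10d,\qquad \chi(\mathcal O_S)=\tfrac{11}{4}d,\qquad \sigma(S)=d .$$
In particular $4\mid d$.

*Proof.* On $Q\times Q$ the canonical class is $\mathrm{pr}_1^*K_Q+\mathrm{pr}_2^*K_Q$, so $K^2=2\cdot2\cdot2=8$ and $K\cdot\Delta=2\deg K_Q=4$. The normal bundle of $\Delta$ is the tangent bundle of $Q$, so $\Delta^2=-2$; also $e(Q\times Q)=4$ and $e(\Delta)=-2$. Everything is multiplied by $d$ on $X$: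
$$K_X^2=8d,\quad K_X\cdot D=4d,\quad D^2=-2d,\quad e(X)=4d,\quad e(D)=-2d .$$
Since $2\mathcal L\sim D$, we get $K_X\cdot\mathcal L=2d$ and $\mathcal L^2=-d/2$. By (3),
$$K_S^2=2(K_X+\mathcal L)^2=2\bigl(8d+4d-\tfrac d2\bigr)=23d,\qquad e(S)=8d+2d=10d,$$
and (1) gives $\chi(\mathcal O_S)=33d/12$ and $\sigma(S)=(23d-20d)/3=d$. As $\chi(\mathcal O_S)$ is an integer and $33d/12=11d/4$, we need $4\mid d$. $\square$

So the task is now sharp: find an étale cover of $Q\times Q$, of the smallest possible degree, on which the class (2) dies. Degrees $1,2,3$ are impossible. Is degree $4$ possible?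

## Product covers stop at degree sixteen

The first covers that one tries are products $\alpha\times\beta:Q_1\times Q_2\to Q\times Q$, with $\alpha,\beta$ connected étale. For instance, take for both $\alpha$ and $\beta$ the cover of degree $4$ given by $(a_1,a_2)$. Then $a_1,a_2,a_1',a_2'$ all become $0$. Every mixed term of (2) contains one of them, and $\omega=a_1b_1$, $\omega'=a_1'b_1'$ vanish too. So $[D]=0$, with $d=16$.

This does give Kodaira fibrations of signature $16$. Project $S\to Q_1\times Q_2\to Q_1$: the divisor $D=\{\alpha(z_1)=\beta(z_2)\}$ is étale of degree $4$ over $Q_1$, so the argument of Step 3 below shows that this is a submersion, whose fibres are double covers of the genus $5$ curve $Q_2$ branched in $4$ points; Lemma 3 applies as $\sigma=16$. (Check: base genus $5$ and fibre genus $11$ give $e=8\cdot20=160=10\cdot16$.)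

No product cover does better.

**Lemma 6.** If $(\alpha\times\beta)^*[\Delta]=0$, then $\deg\alpha\cdot\deg\beta\ge16$.

*Proof.* Let $K$ and $K'$ be the kernels of $\alpha^*$ and $\beta^*$ on $H^1(Q)$, and $k=\dim K$. Choose a basis $e_1,\dots,e_4$ of $H^1(Q)$ such that $e_1,\dots,e_k$ span $K$, and let $e_1^*,\dots,e_4^*$ be the dual basis for the cup product, $e_ie_j^*=\delta_{ij}\omega$. The mixed part of $[\Delta]$ is $\sum_i e_i\otimes e_i^*$: with $f=e_m^*$ and $h=e_l$ the pairing of this sum with $f\otimes h$ is $\delta_{lm}=\int_Qfh$, as it must be by the derivation of (2). By the Künneth formula on $Q_1\times Q_2$ its pullback must vanish by itself: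
$$\sum_{i>k}\alpha^*e_i\otimes\beta^*e_i^*=0 .$$
The classes $\alpha^*e_i$ with $i>k$ are linearly independent, so $\beta^*e_i^*=0$ for $i>k$. Thus $K'$ contains $4-k$ independent elements, and $\dim K+\dim K'\ge4$. Finally $\alpha_*\pi_1(Q_1)$ lies in the common kernel of the elements of $K$, a subgroup of index $2^{\dim K}$. So $\deg\alpha\ge2^{\dim K}$, likewise $\deg\beta\ge2^{\dim K'}$, and the product is at least $2^4$. $\square$

The proof shows where the obstruction sits. On a product cover, the mixed part of $[\Delta]$ has rank $4$ and lives in its own Künneth summand. It can only be killed term by term, at the price of four independent classes; it can never be cancelled against $\omega+\omega'$.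

## Tying the two factors together: a trace condition

On a cover that is not a product, classes from the two factors can become *equal* without becoming zero. Then a mixed product such as $b_1a_1'$ may turn into $b_1a_1=\omega$, and the mixed terms can be cancelled against $\omega+\omega'$. Where the product cover above imposes the four relations $a_i=0$, $a_i'=0$, we impose only two, which express the $a_i$ through the $a_j'$.

Take an invertible matrix $A\in GL_2(\mathbb F_2)$ and let $X$ be the cover of degree $4$ given by
$$u_i=a_i+\sum_jA_{ij}a_j',\qquad i=1,2 .$$
On $X$ we have $a_i=\sum_jA_{ij}a_j'$ and $a_i'=\sum_j(A^{-1})_{ij}a_j$ (omitting $p^*$). Substitute the first relation into the terms $a_ib_i'$ of (2), and the second into $b_ia_i'$: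
$$\sum_ia_ib_i'=\sum_{i,j}A_{ij}\,a_j'b_i'=\operatorname{tr}(A)\,\omega',\qquad \sum_ib_ia_i'=\sum_{i,j}(A^{-1})_{ij}\,b_ia_j=\operatorname{tr}(A^{-1})\,\omega .$$
A matrix in $GL_2(\mathbb F_2)$ has determinant $1$, so $\operatorname{tr}A^{-1}=\operatorname{tr}A$, and
$$[D]=(1+\operatorname{tr}A)\,(\omega+\omega')\in H^2(X). \tag{4}$$
So we want $\operatorname{tr}A=1$, that is, characteristic polynomial $t^2+t+1$.

The choice that comes to mind first, $A=I$ (so $a_i=a_i'$), has trace $0$, and it truly fails: $\omega+\omega'$ is not zero on that $X$. To see this, take the symplectic basis from standard generators $\alpha_i,\beta_i$ of $\pi_1(Q)$ with $[\alpha_1,\beta_1][\alpha_2,\beta_2]=1$. The homomorphism to the free group on $s_1,s_2$ with $\alpha_i\mapsto s_i$, $\beta_i\mapsto1$ is induced by a continuous map $Q\to S^1\vee S^1$. Follow it by the map $S^1\vee S^1\to Q$ that sends the $i$-th circle to the loop $\alpha_i$, and call the composite $\varphi:Q\to Q$. Then $\varphi^*a_i=a_i$, and $\varphi^*\omega=0$ because $\varphi$ factors through a graph. The map $(\mathrm{id},\varphi):Q\to Q\times Q$ pulls $u_i=a_i+a_i'$ back to $a_i+a_i=0$,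 so it lifts to $X$; the lift pulls $\omega+\omega'$ back to $\omega+0\neq0$.

The matrix $A=\begin{pmatrix}0&1\\1&1\end{pmatrix}$ has trace $1$. It is the one that we use.

## Proof of Theorem 1

**Step 1. Construct the étale cover of degree $4$ and its relations.** Put
$$u_1=a_1+a_2',\qquad u_2=a_2+a_1'+a_2'\ \in H^1(Q\times Q).$$
These are linearly independent, so $(u_1,u_2):\pi_1(Q\times Q)\to V:=\mathbb F_2^2$ is onto and defines a connected étale Galois cover $p:X\to Q\times Q$ of degree $4$. As $p$ is finite étale and $Q\times Q$ is smooth and projective, so is $X$. Since $p^*u_1=p^*u_2=0$, we have in $H^1(X)$, omitting $p^*$,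
$$a_1=a_2',\qquad a_2=a_1'+a_2',\qquad\text{hence also}\qquad a_1'=a_2+a_2'=a_1+a_2. \tag{5}$$

**Step 2. Show that $D=p^{-1}(\Delta)$ is $2$-divisible in $\operatorname{Pic}X$.** Since $\mathcal O_X(D)=p^*\mathcal O(\Delta)$, the class $[D]$ is the pullback of (2). By (5) the mixed terms become

- $a_1b_1'=a_2'b_1'=0$;
- $b_1a_1'=b_1(a_1+a_2)=\omega$;
- $a_2b_2'=(a_1'+a_2')b_2'=\omega'$;
- $b_2a_2'=b_2a_1=0$.

Therefore $[D]=\omega+\omega'+\omega+\omega'=0$ in $H^2(X;\mathbb F_2)$. By Lemma 4 there is a line bundle $\mathcal L$ on $X$ with $\mathcal L^2\cong\mathcal O_X(D)$.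

As an independent check, expand the right side of the following identity, already valid on $Q\times Q$:
$$[\Delta]=u_1\,(b_1+b_2+b_1')+u_2\,(b_1+b_2') .$$
The first product is $\omega+a_1b_1'+b_1a_2'+b_2a_2'$, the second is $a_2b_2'+b_1a_1'+b_1a_2'+\omega'$; the two terms $b_1a_2'$ cancel and (2) remains. Since $u_1,u_2$ pull back to $0$, so does $[\Delta]$.

**Step 3. Define $S$ and show that both projections are submersions.** Let $\pi:S\to X$ be the double cover branched along $D$ defined by $\mathcal L$. As $D$ is smooth and non-empty, $S$ is smooth, projective and connected. The composite $S\to X\to Q\times Q$ is finite of degree $8$, and it is branched exactly over $\Delta$, because $p$ is étale and $D=p^{-1}(\Delta)$. Put $h_j=\mathrm{pr}_j\circ p:X\to Q$ and $f_j=h_j\circ\pi:S\to Q$.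

The map $h_j$ is a submersion, as the composite of an étale map with a projection. Away from $D$ the map $\pi$ is étale, so $f_j$ is a submersion there. Now take a point of $D$. Let $t$ be the pullback under $h_j$ of a local coordinate of $Q$, and let $s$ be the local equation of $D$ obtained by trivialising $\mathcal L$ in the equation $w^2=s$. The restriction $h_j|_D:D\to\Delta\cong Q$ is étale, so $dt$ is nonzero on $T D=\ker ds$. Hence $ds$ and $dt$ are independent, and $(s,t)$ are local coordinates on $X$ with $D=\{s=0\}$ and $h_j=t$. Above, $S$ is given by $w^2=s$, with local coordinates $(w,t)$, and $f_j=t$. So $f_j$ is a submersion here as well.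

**Step 4. Show that the fibres are connected of genus $11$.** The fibre of $h_2$ over a point $q$ is $p^{-1}(Q\times\{q\})$, which is the $V$-cover of $Q$ given by the restriction of $(u_1,u_2)$ to $Q\times\{q\}$, namely $(a_1,a_2)$. The fibre of $h_1$ over $q$ is the $V$-cover of the second factor given by the restriction to $\{q\}\times Q$, namely $(a_2',\,a_1'+a_2')$. Both pairs are linearly independent, so both homomorphisms $\pi_1(Q)\to V$ are onto and both fibres are connected. (This is where the invertibility of $A$ enters.) Their genus $g$ satisfies $2g-2=4\cdot2$, so $g=5$.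

Let $Y$ be such a genus $5$ fibre of $h_j$. It meets $D$ in the $4$ points of $p^{-1}(q,q)$, transversally, since $(s,t)$ are coordinates. So the fibre $\pi^{-1}(Y)$ of $f_j$ is the double cover of $Y$ branched exactly at these $4$ points. Because $Y$ is connected and the branch locus is not empty, it is connected. By Riemann–Hurwitz, $2g-2=2\cdot8+4=20$, so $g=11$. Thus $f_1,f_2$ are smooth connected fibrations with base genus $2$ and fibre genus $11$.

**Step 5. Compute the invariants.** Apply Lemma 5 with $d=4$. In numbers: $K_X^2=32$, $K_X\cdot D=16$, $D^2=-8$, $e(X)=16$, $e(D)=-8$, so $K_X\cdot\mathcal L=8$, $\mathcal L^2=-2$, and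
$$K_S^2=2(32+16-2)=92,\qquad e(S)=32+8=40,\qquad \chi(\mathcal O_S)=\tfrac{92+40}{12}=11,\qquad \sigma(S)=\tfrac{92-80}{3}=4 .$$
The fibration gives the same Euler number: $(2-2\cdot11)(2-2\cdot2)=40$.

**Step 6. Show that $f_1$ and $f_2$ are not isotrivial.** The fibre genus is $11\ge2$ and $\sigma(S)=4\ne0$, so Lemma 3 applies to both. Hence both are Kodaira fibrations. $\blacksquare$

## All multiples of four, and nothing else

**Proof of Theorem 2.** Let $S,f_1,f_2$ be as constructed above. To multiply the signature by $n$ we take an étale cover of degree $n$; the point that needs care is that both fibrations must keep connected fibres.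

**Step 1. Construct $S_n$.** Let $\chi:\pi_1(Q)\to H_1(Q;\mathbb Z)\to\mathbb Z/n$ be the mod $n$ reduction of the integral dual class of $y_1$. Then $\chi(y_1)=1$, so $\chi$ is onto and defines a connected cyclic étale cover $\psi:Q_n\to Q$ of degree $n$. From $2g-2=2n$ we get $g(Q_n)=n+1$. Put
$$S_n:=S\times_{f_2,\,Q,\,\psi}Q_n=\{(s,z)\in S\times Q_n:\ f_2(s)=\psi(z)\}.$$
This is an étale cover of $S$ of degree $n$, so it is smooth and projective, and $\sigma(S_n)=n\,\sigma(S)=4n$. It is connected, because it maps properly and submersively onto the connected curve $Q_n$ with connected fibres, which are the fibres of $f_2$.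

**Step 2. The fibration over $Q_n$.** The map $S_n\to Q_n$ is a smooth connected fibration with base genus $n+1$ and fibre genus $11$.

**Step 3. The fibration over $Q$: reduce connectedness to a statement about $\pi_1$.** The map $S_n\to S\xrightarrow{f_1}Q$ is a proper submersion. Let $C'=f_1^{-1}(q)$, which maps to the second factor $Q$ by $f_2$. The fibre of $S_n$ over $q$ is
$$\{(s,z):s\in C',\ f_2(s)=\psi(z)\}=C'\times_QQ_n ,$$
the étale cover of degree $n$ of $C'$ obtained by pulling back $\psi$. It is connected if and only if the composite $\pi_1(C')\to\pi_1(Q)\xrightarrow{\chi}\mathbb Z/n$ is onto.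

**Step 4. Compute the image of $\pi_1(C')$ in $\pi_1(Q)$.** By Step 4 of the proof of Theorem 1, $C'\to Q$ factors as $C'\to Y\to Q$. Here $Y\to Q$ is the étale cover with group
$$\ker(a_2,\,a_1+a_2)=\ker(a_1,a_2)\subset\pi_1(Q)$$
(now $a_1,a_2$ are viewed on the second factor), and $C'\to Y$ is a double cover with non-empty branch locus. We claim that $\pi_1(C')\to\pi_1(Y)$ is onto.

Suppose not, and let $\widetilde Y\to Y$ be the connected cover belonging to the image; it has degree greater than $1$. The map $C'\to Y$ lifts to a holomorphic map $C'\to\widetilde Y$, which is not constant. Its image is open, and compact hence closed, so it is all of $\widetilde Y$; thus $\widetilde Y$ is compact and $\widetilde Y\to Y$ is a finite étale cover. Degrees multiply to $2$, so $\widetilde Y\to Y$ has degree $2$ and $C'\to\widetilde Y$ has degree $1$, hence is an isomorphism. Then $C'\to Y$ would be étale, which contradicts the branching.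

So the image of $\pi_1(C')$ in $\pi_1(Q)$ is $\ker(a_1,a_2)$. This subgroup is normal, so base points do not matter.

**Step 5. Conclude that the fibre is connected, and find its genus.** An element of $\pi_1(Q)$ with homology class $y_1$ lies in $\ker(a_1,a_2)$, because $a_1(y_1)=a_2(y_1)=0$; and $\chi$ takes the value $1$ on it. So $\chi$ maps the image of $\pi_1(C')$ onto $\mathbb Z/n$, and the fibre is connected. It is an étale cover of degree $n$ of a curve of genus $11$: $2g-2=20n$, so $g=10n+1$, over a base of genus $2$.

The choice of $y_1$ matters here. Had we used the dual class of $x_1$ with $n=2$, then $\chi$ would be $a_1$, which vanishes on $\ker(a_1,a_2)$, and the fibre would be disconnected.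

**Step 6. Non-isotriviality.** Since $\sigma(S_n)=4n\neq0$ and both fibre genera are at least $2$, Lemma 3 shows that both fibrations are Kodaira fibrations. (Check of the Euler number: $(-2n)(-20)=40n=(-2)(-20n)$.) So every positive multiple of $4$ is attained.

**Step 7. No other value occurs.** Let $f:S\to B$ be any Kodaira fibration, with fibre genus $g$ and base genus $b$. By Meyer, $4\mid\sigma(S)$. It remains to show that $\sigma(S)>0$, and for this we identify $\sigma(S)/4$ with the degree of a vector bundle on $B$.

Let $E=f_*\omega_{S/B}$, a vector bundle of rank $g$. We have $f_*\mathcal O_S=\mathcal O_B$, and relative duality gives $R^1f_*\mathcal O_S\cong E^\vee$. By the Leray spectral sequence and Riemann–Roch on $B$,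
$$\chi(\mathcal O_S)=\chi(\mathcal O_B)-\chi(E^\vee)=(1-b)-\bigl(-\deg E+g(1-b)\bigr)=\deg E+(g-1)(b-1).$$
By (1), $K_S^2=12\chi(\mathcal O_S)-e(S)$, and $e(S)=4(g-1)(b-1)$ because $f$ is a topological fibre bundle. Hence
$$\tfrac14\sigma(S)=\tfrac1{12}\bigl(K_S^2-2e(S)\bigr)=\chi(\mathcal O_S)-\tfrac14e(S)=\chi(\mathcal O_S)-(g-1)(b-1)=\deg f_*\omega_{S/B}. \tag{6}$$
(The right side is an integer, so for these surfaces (6) also shows $4\mid\sigma(S)$ directly.) By a theorem of Arakelov (see Barth–Hulek–Peters–Van de Ven, *Compact Complex Surfaces*, Thm. III.18.2), $\deg f_*\omega_{S/B}\ge0$, and for fibre genus at least $2$ equality holds only if $f$ is locally trivial. A locally trivial fibration has all fibres isomorphic, because $B$ is connected, so a Kodaira fibration is not locally trivial. Therefore $\sigma(S)>0$, and $\sigma(S)\in\{4,8,12,\dots\}$. In particular $\sigma=4$ is the sharp minimum, and $S$ attains it over a base of the smallest possible genus, $2$. $\blacksquare$
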